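# Complete bounded minimal surfaces on the complement of a Cantor set of finite length

## 1. The sphere minus one segment

How small can a compact set $C$ in the Riemann sphere $\mathbb{CP}^1$ be if its complement is to carry a minimal surface that stays in a bounded region of space and yet is complete, so that every path running off to the edge of the surface has infinite length? We begin with a case where $C$ has zero area and the answer takes a few lines: $C$ is a segment. First the vocabulary.

**Definition (CMI).** Let $M$ be an open Riemann surface and $n\ge 3$. A *conformal minimal immersion*, abbreviated CMI, is an immersion $f:M\to\mathbb R^n$ that is conformal and harmonic.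

In a local coordinate $\zeta=x+iy$ put $\varphi=2\,\partial f/\partial\zeta=f_x-if_y$, so that $df=\operatorname{Re}(\varphi\,d\zeta)$. With the bilinear product $z\cdot w=\sum_k z_kw_k$ on $\mathbb C^n$ we have $\varphi\cdot\varphi=|f_x|^2-|f_y|^2-2i\,f_x\cdot f_y$. Hence $f$ is harmonic exactly when $\varphi$ is holomorphic, and it is a conformal immersion exactly when $\varphi$ takes values in
$$\mathcal A_*=\{z\in\mathbb C^n\setminus\{0\}: z\cdot z=0\}.$$
The real and imaginary parts of a vector in $\mathcal A_*$ are orthogonal and have the same nonzero length. Conversely, if $\varphi$ is holomorphic with values in $\mathcal A_*$ and $\operatorname{Re}(\varphi\,d\zeta)$ has zero periods, then $\operatorname{Re}\int\varphi\,d\zeta$ is a CMI. A change of coordinate multiplies $\varphi$ by a nowhere zero holomorphic function, so $[\varphi]\in\mathbb{CP}^{n-1}$ does not depend on the coordinate. All these notions are invariant under biholomorphic reparametrization of $M$.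

**Definition (nonflat).** A CMI $f$ on a connected surface is *nonflat* if $[\varphi]$ is nonconstant.

By the identity theorem, $[\varphi]$ is then nonconstant on every nonempty open set and on every nondegenerate arc. For example, $\varphi=(1-\zeta^2,\ i(1+\zeta^2),\ 2\zeta)$ satisfies $\varphi\cdot\varphi=(1-\zeta^2)^2-(1+\zeta^2)^2+4\zeta^2=0$ and has no zero. It gives Enneper's immersion $\operatorname{Re}(\zeta-\zeta^3/3,\ i(\zeta+\zeta^3/3),\ \zeta^2)$. It is nonflat, because $\varphi(0)=(1,i,0)$ and $\varphi(\frac12)=(\frac34,\frac54 i,1)$ are not collinear. The map $\zeta\mapsto(\operatorname{Re}\zeta,\operatorname{Im}\zeta,0)$ has constant $\varphi$ and is flat.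

**Definition (complete).** A CMI $f$ is *complete* if the metric $f^*ds^2$ ($ds^2$ Euclidean) induces a complete distance on $M$; equivalently, every divergent path in $M$ (a path $[0,1)\to M$ leaving every compact set) is mapped to a path of infinite length.

Enneper's immersion restricted to the open unit disc $\mathbb D$ is bounded and not complete: a radius has finite length. What repairs this is a theorem we use as a black box.

**Fact 1** (Alarcón, Drinovec Drnovšek, Forstnerič, López, *Every bordered Riemann surface is a complete conformal minimal surface bounded by Jordan curves*, Proc. London Math. Soc. (3) 111 (2015), Thm. 1.1). Let $M$ be a compact bordered Riemann surface with interior $\mathring M$, and $n\ge 3$. Every CMI $F:M\to\mathbb R^n$ of class $\mathcal C^1(M)$ can be approximated uniformly on $M$ by continuous maps $\tilde F:M\to\mathbb R^n$ such that $\tilde F|_{\mathring M}$ is a complete CMI. If $n\ge5$, then $\tilde F:M\to\mathbb R^n$ can be chosen to be a topological embedding.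

**Proposition 1.** For $\ell>0$ the domain $U_0=\mathbb{CP}^1\setminus[0,\ell]$ admits bounded complete nonflat CMIs $f_0:U_0\to\mathbb R^3$ and $F_0:U_0\to\mathbb R^5$, with $F_0$ a topological embedding.

*Proof.* The map $\zeta\mapsto\frac{\ell}{4}(\zeta+\frac1\zeta)+\frac{\ell}{2}$ is a biholomorphism of $\mathbb D$ onto $U_0$ taking $0$ to $\infty$, so it suffices to work on $\mathbb D$. Apply Fact 1 on $\overline{\mathbb D}$ to Enneper's immersion into $\mathbb R^3$ and to its composition with $\mathbb R^3\subset\mathbb R^5$. The resulting maps are continuous on $\overline{\mathbb D}$, hence bounded, and they are complete CMIs on $\mathbb D$; the second is a topological embedding. Uniformly close harmonic maps are $\mathcal C^1$-close on compact subsets. So if the approximation is close enough, the values of the new $\varphi$ at $0$ and $\frac12$ are still not collinear. $\square$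

A segment is a rather large set of zero area. At the other extreme, very small sets are excluded.

**Lemma 2.** Let $C\subset\mathbb{CP}^1$ be compact with connected complement $\Omega$, and suppose $\Omega$ carries a bounded complete CMI $f$. Then $C$ is nonempty and has no isolated point.

*Proof.* If $C=\emptyset$, then $f$ is harmonic on a compact connected surface, hence constant, and so not an immersion. If $x\in C$ is isolated, the bounded harmonic map $f$ extends harmonically across $x$. Then a short straight segment in $\Omega$ ending at $x$ is a divergent path in $\Omega$ of finite length, contradicting completeness. $\square$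

So finite sets fail, and so do countable compact sets, since a nonempty countable compact set has an isolated point by Baire's theorem. The natural candidates between countable sets and segments are Cantor sets.

## 2. Cantor sets of zero area

**Definition (Cantor set).** A *Cantor set* is a nonempty compact, perfect, totally disconnected set.

The following theorem is in F. Forstnerič, "The Calabi–Yau problem for minimal surfaces with Cantor ends", arXiv:2202.07601 (2022): in every compact connected Riemann surface $M$ there is a Cantor set $C$ whose complement admits a complete CMI $M\setminus C\to\mathbb R^3$ with bounded image; there also exist a Cantor set $C$ in $M$ and a complete conformal minimal embedding $M\setminus C\hookrightarrow\mathbb R^5$ with bounded image. The problem posed there is whether on $\mathbb{CP}^1$ the Cantor set can have zero area, meaning zero two-dimensional measure for any smooth Riemannian metric. It has two parts: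

(a) Is there a zero-area Cantor set $C\subset\mathbb{CP}^1$ such that $\mathbb{CP}^1\setminus C$ admits a complete CMI into $\mathbb R^3$ with bounded image?

(b) Is there one, possibly different, such that $\mathbb{CP}^1\setminus C$ admits a complete conformal minimal embedding into $\mathbb R^5$ with bounded image?

"Embedding" means an injective immersion that is a homeomorphism onto its image. The answer to both parts is yes, with one set $C$ for both. Write $\mathcal H^1$ for one-dimensional Hausdorff measure, normalized so that a segment has $\mathcal H^1$ equal to its length.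

**Theorem 3.** For all $\ell>0$ and $\vartheta\in(0,\frac12)$ there is a Cantor set $C\subset\mathbb C\subset\mathbb{CP}^1$ with
$$(1-\vartheta)\ell\le\mathcal H^1(C)\le(1+\vartheta)\ell \tag{1}$$
such that $\mathbb{CP}^1\setminus C$ admits a complete CMI into $\mathbb R^3$ with bounded image and a complete conformal minimal embedding into $\mathbb R^5$ with bounded image.

A set with $\mathcal H^1(C)<\infty$ has zero area: cover it by sets of diameters $d_j\le\eta$ with $\sum d_j\le\mathcal H^1(C)+1$; its area is at most $\pi\sum d_j^2\le\pi\eta(\mathcal H^1(C)+1)$, and $\eta$ is arbitrary.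

What changes from Proposition 1 to Theorem 3? The segment must be broken up infinitely often, and Fact 1 speaks only of compact bordered surfaces, that is, of finitely many holes. So we need a limit process. Completeness, boundedness and injectivity must survive the limit, and so must the zero area. The last item is where the obvious process gets stuck.

## 3. Cutting a hole by chords, and the area that remains

Here is the obvious process. Suppose the complement of finitely many closed discs (the holes) carries a bounded complete CMI $f$. This $f$ does not extend across the edges of the holes, so retreat slightly: let $N\supset$ holes be a small open neighborhood and $X=\mathbb{CP}^1\setminus N$. Draw finitely many arcs (chords) across $N$, with union $E$, which cut $N$ into small pieces. Extend $f$ approximately from $X$ to a CMI $\hat f$ on a neighborhood of $P=X\cup E$, with $\hat f(E)$ close to $f(\partial X)$ so that the surface stays bounded. Thicken $P$ to a compact bordered domain $Y$ on which $\hat f$ lives, and apply Fact 1 on $Y$. The complement of $Y$ consists of new holes, one in each piece of $N\setminus E$,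 each of small diameter. Repeat.

Now look at the area. The extension $\hat f$ will come from Mergelyan approximation on $P$, and it lives on a neighborhood of $P$ over whose size we have no control. The set $E$ has zero area, however many chords we draw. So the holes of $Y$ have total area $(1-\alpha)\operatorname{area}(N)$ with some $\alpha\in(0,1)$ for which the argument gives no lower bound. If $\alpha_i$ is the proportion at stage $i$, then after all stages the remaining area is at least $\prod(1-\alpha_i)$ times the initial area, which is positive as soon as $\sum\alpha_i<\infty$. This does not show that the limit set has positive area. It shows that the argument, as it stands, cannot conclude.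

The way out is that only the conformal structure of the domain matters, not the way it sits in the sphere. A finitely connected domain can be placed in $\mathbb{CP}^1$ so that all its holes are horizontal segments. Those have no area, and their size is measured by length. So we run the process above with holes that are slits:

1. start with a complete surface on the complement of finitely many slits; retreat to the complement of thin neighborhoods of the slits;
2. add short vertical chords that cut each slit into many small pieces, extend the surface across them, thicken, and make it complete by Fact 1;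
3. re-embed the new domain conformally as a slit domain.

The re-embedding must be so close to the identity that infinitely many of them can be composed, and it must hardly increase the total length of the slits. Both have to hold no matter how thin the bridges along the chords are, because we do not control them. This is the heart of the matter.

## 4. Horizontal slit maps for thin holes

**Fact 2 (parallel slit theorem).** A finitely connected domain $W\ni\infty$ in $\mathbb{CP}^1$ with nondegenerate boundary components has a conformal map $p$ onto the complement of finitely many disjoint nondegenerate horizontal segments, one per boundary component, with $p(z)=z+O(1/z)$ at $\infty$.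

**Example.** Let $W$ be the exterior of the ellipse with horizontal semi-axis $\alpha$ and vertical semi-axis $\beta<\alpha$, centered at $0$. The map $z=\frac{\alpha+\beta}{2}\zeta+\frac{\alpha-\beta}{2}\frac1\zeta$ takes $|\zeta|>1$ conformally onto $W$, and $p=\frac{\alpha+\beta}2(\zeta+\frac1\zeta)$ is the slit map, with slit $[-(\alpha+\beta),\alpha+\beta]$. Here $p-z=\beta/\zeta$. So points move by at most the thickness $\beta$, the slit is longer than the ellipse by $\beta$ at each end, and since $z\mapsto\beta/\zeta$ is injective, $\int_W|(p-z)'|^2dA$ is the area $\pi\beta^2$ of its image. A thin hole means a slit map with small energy, close to the identity.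

**Notation.** Throughout, $S$ is a finite union of disjoint nondegenerate horizontal segments $s=[a,b]+ic$, called its components; $|s|=b-a$, $L(S)=\sum_s|s|$, and $\operatorname{dist}(\infty,S)=\infty$. Let $\delta>0$ be such that the $4\delta$-neighborhoods of the components are disjoint; then distinct components are at distance at least $8\delta$. Put
$$K=\{z\in\mathbb{CP}^1:\operatorname{dist}(z,S)\ge\delta\}.$$
For $0<\delta'\le\delta/4$ and $m\ge2$ let $N_s=\{\operatorname{dist}(z,s)<\delta'\}$, $N=\bigcup_sN_s$ and $X=\mathbb{CP}^1\setminus N$, so that $K\subset\mathring X$. Let $w_s=|s|/m$ and $x_k=a+kw_s$ for $0\le k\le m$. Let $E$ be the union, over all $s$ and $1\le k\le m-1$, of the chords $\{x_k\}\times[c-\delta',c+\delta']$, and put $P=X\cup E$. Then $N_s\setminus E$ consists of $m$ Jordan domains $G_{s,1},\dots,G_{s,m}$, numbered from left to right.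

**Definition (admissible).** Given $\kappa\in(0,\frac14)$, a set $Y=\mathbb{CP}^1\setminus\bigcup D_{s,k}$ is *admissible* if $D_{s,k}=\tau_{s,k}(\{|\zeta|<r\})$ for Riemann maps $\tau_{s,k}:\mathbb D\to G_{s,k}$ and some $r<1$, and
$$D_{s,k}\supset\big[x_{k-1}+\tfrac{\kappa w_s}2,\ x_k-\tfrac{\kappa w_s}2\big]\times\{c\}.$$

For example, if $S=[0,1]$ and $m=2$, there is one chord $\{\frac12\}\times[-\delta',\delta']$, the $G$'s are the two halves of a thin stadium, and $Y$ is the sphere minus two discs that nearly fill these halves. Since every compact subset of $G_{s,k}$ lies in $D_{s,k}$ for $r$ close to $1$, the set $Y$ is then admissible and lies in any prescribed neighborhood of $P$. It is a compact domain with real-analytic boundary, and $P\subset W:=\mathring Y$, which is connected.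

**Lemma 4 (re-embedding).** Let $S,\delta,K$ be as above, $\kappa\in(0,\frac14)$, $m\ge2$ with $\kappa w_s\le\delta$ for all $s$, and $\sigma>0$ with $\sigma\le\delta/8$ and $4\sigma\le\kappa w_s$ for all $s$. There is $\delta^*>0$ such that for every $\delta'\in(0,\delta^*)$ and every admissible $Y$, the normalized horizontal slit map $p:W\to\mathbb{CP}^1\setminus\hat S$ satisfies:

(i) $|p(z)-z|\le\sigma$ on $K\setminus\{\infty\}$;

(ii) the slit $\hat s_{s,k}$ corresponding to $\partial D_{s,k}$ satisfies
$$\big[x_{k-1}+\tfrac32\kappa w_s,\ x_k-\tfrac32\kappa w_s\big]\subset\operatorname{Re}\hat s_{s,k}\subset\big[x_{k-1}-\tfrac32\kappa w_s,\ x_k+\tfrac32\kappa w_s\big].$$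

In particular $|\hat s_{s,k}|\le(1+3\kappa)w_s$ and $L(\hat S)\le(1+3\kappa)L(S)$.

Note that $\delta^*$ does not depend on $Y$. Statement (i) alone would not be enough. It tells us that the $m$ slits coming from $s$ lie near $s$, so that each has length at most about $|s|$. Disjoint horizontal slits at slightly different heights may overlap horizontally, so this allows a total length of about $m|s|$. The upper inclusion in (ii) says that a slit does not run past its neighbors. It is proved by vertical barriers: columns on which $p$ is nearly the identity and which end on the neighboring hole.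

*Proof.* The bound $\delta^*$ is chosen so that the smallness conditions (S1)–(S3) below hold for $\delta'<\delta^*$; they involve only $S,\delta,\kappa,m,\sigma$. The first is
$$\delta'<\min\{1,\ \delta/4,\ \min_s\kappa w_s/2\}.\tag{S1}$$
Put $g=p-z$, so $g(\infty)=0$.

**Step 1: boundary values.** We want $p$ to be smooth up to $\partial W$, in order to integrate by parts. As $z\to\partial D_{s,k}$, the values $p(z)$ accumulate only on $\hat s_{s,k}$, so $\operatorname{Im}p$ tends to the height $h_{s,k}$ of that slit. In the coordinate $\zeta$ with $z=\tau_{s,k}(\zeta)$, the function $p-ih_{s,k}$ on $r<|\zeta|<1$ has imaginary part tending to $0$ as $|\zeta|\to r$, and the Schwarz reflection principle in the circle $|\zeta|=r$ extends it holomorphically across. So $p$ extends holomorphically to a neighborhood of each $\partial D_{s,k}$, and $p(\partial D_{s,k})\subset\hat s_{s,k}$.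

**Step 2: energy bound.** We show that $g'$ is small in $L^2$ by comparing $\operatorname{Im}g$ with an explicit competitor supported near $S$. Let $u=\operatorname{Im}g$. On $\partial D_{s,k}$ we have $u=h_{s,k}-y$. Let $\lambda=1$ on $[0,1]$ and $\lambda(t)=2-t$ on $[1,2]$. Define
$$v(z)=(c-y)\,\lambda\big(\operatorname{dist}(z,s)/\delta'\big)\quad\text{within distance }2\delta'\text{ of }s=[a,b]+ic,$$
and $v=0$ elsewhere. These neighborhoods are disjoint, and $|c-y|\le2\delta'$ there, so $v$ is Lipschitz with $|\nabla v|\le1+2\delta'\cdot\frac1{\delta'}=3$ almost everywhere. On $\partial D_{s,k}\subset N_s$ we have $v=c-y$. Hence $v-u$ is equal to a constant $k_{s,k}=c-h_{s,k}$ on $\partial D_{s,k}$.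

Let $D(\cdot,\cdot)$ be the Dirichlet form on $W$ and $D(\cdot)$ the Dirichlet integral. Apply Green's formula on $W\cap\{|z|<R\}$ to the harmonic function $u$ and to $v-u$. On $|z|=R$ with $R$ large, $v=0$, $u=O(1/R)$ and $|\nabla u|=O(1/R^2)$, so this boundary term tends to $0$. Therefore, up to sign,
$$D(u,v-u)=\sum_{s,k}k_{s,k}\int_{\partial D_{s,k}}\partial_nu\,ds=0,$$
because by the Cauchy–Riemann equations $\int_{\partial D_{s,k}}\partial_nu\,ds=\pm\int_{\partial D_{s,k}}d\operatorname{Re}g=0$, as $\operatorname{Re}g$ is single-valued. So $D(v)=D(u)+D(v-u)\ge D(u)$, and since $|g'|=|\nabla u|$,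
$$\int_W|g'|^2\,dA=D(u)\le D(v)\le9\sum_s\big(4\delta'|s|+4\pi\delta'^2\big)\le C_S\,\delta',\qquad C_S=9\sum_s(4|s|+4\pi).\tag{2}$$

**Step 3: proof of (i).** We pass from $L^2$ to pointwise bounds away from $S$. For $z\in K\cap\mathbb C$ the disc of radius $\delta/2$ about $z$ lies in $W$, because $\delta'\le\delta/4$. The mean value property for $g'$, Cauchy–Schwarz and (2) give
$$|g'(z)|\le\varepsilon':=\frac{2}{\delta\sqrt\pi}\sqrt{C_S\delta'}\qquad(z\in K\cap\mathbb C).$$
Choose $\rho$ such that the closed $\delta$-neighborhood of $S$ lies in $\{|z|<\rho\}$. Since $g=O(1/z)$, the function $z^2g'$ is holomorphic at $\infty$, and the maximum principle gives $|z^2g'(z)|\le\rho^2\varepsilon'$ for $|z|\ge\rho$. Integrating along a ray from $\infty$ we get $|g(z)|\le\rho^2\varepsilon'/|z|\le\rho\varepsilon'$ for $|z|\ge\rho$. A point of $K\cap\{|z|<\rho\}$ can be joined to $\{|z|=\rho\}$ within $K$: take a straight segment of length at most $2\rho$, and wherever it crosses one of the convex sets $\{\operatorname{dist}(\cdot,s)<\delta\}$, replace the crossing interval by an arc of the boundary of that set. The total length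 is at most $\Lambda:=2\rho+\sum_s(2|s|+2\pi\delta)$. Hence $|g|\le(\rho+\Lambda)\varepsilon'$ on $K$, and this is at most $\sigma$ if
$$(\rho+\Lambda)\,\tfrac{2}{\delta\sqrt\pi}\sqrt{C_S\delta'}\le\sigma.\tag{S2}$$

**Step 4: barriers.** Near the holes, where (i) says nothing, we find many vertical columns on which $p$ is still close to the identity. Fix $s$ and write $w=w_s$, $D_k=D_{s,k}$, $\hat s_k=\hat s_{s,k}$, $h_k=h_{s,k}$.

For $x\in[x_{k-1}+\frac{\kappa w}2,x_k-\frac{\kappa w}2]$, admissibility gives $x+ic\in D_k$. Let $y^+(x)=\max\{y:x+iy\in\overline D_k\}$, which lies in $(c,c+\delta']$; let $z^+=x+iy^+(x)\in\partial D_k$ and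
$$V_x^+=\{x\}\times(y^+(x),c+\delta].$$
This column lies in $W$: its part in $N_s$ has abscissa strictly between $x_{k-1}$ and $x_k$, so it meets no $G_{s,l}$ with $l\ne k$; it misses $\overline D_k$ by maximality of $y^+$; and it is within $\delta$ of $s$, so it misses $N_{s'}$ for $s'\ne s$. Define $y^-$, $z^-$ and $V_x^-=\{x\}\times[c-\delta,y^-(x))$ symmetrically.

For $x\in(a-\kappa w,a-\frac{\kappa w}2)\cup(b+\frac{\kappa w}2,b+\kappa w)$ let $V_x=\{x\}\times[c-\delta,c+\delta]$. It lies in $W$: its distance from $s$ is at least $\frac{\kappa w}{2}>\delta'$, and its points are within $\sqrt2\,\delta$ of $s$ because $\kappa w\le\delta$, hence far from the other components. The endpoints with ordinate $c\pm\delta$ of all these columns lie in $K$, since they are at distance at least $\delta$ from $s$ and at most $\sqrt2\,\delta$ from it, while other components are at least $8\delta$ away from $s$.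

Let $I$ be one of the intervals
$$I_k^L=(x_{k-1}+\tfrac{\kappa w}2,\,x_{k-1}+\kappa w),\quad I_k^R=(x_k-\kappa w,\,x_k-\tfrac{\kappa w}2),\quad(a-\kappa w,\,a-\tfrac{\kappa w}2),\quad(b+\tfrac{\kappa w}2,\,b+\kappa w).$$
Each has length $|I|=\kappa w/2$; as $\kappa<\frac14$, the first two lie in the range where $V_x^\pm$ are defined. Since $\overline D_k$ is compact, $y^+$ is upper and $y^-$ lower semicontinuous, so the union of the columns over $x\in I$ (of one fixed type) is a Borel set, of area at most $2\delta|I|$. By Fubini, Cauchy–Schwarz and (2),
$$\int_I\int_V|g'|\,dy\,dx\le(2\delta|I|)^{1/2}(C_S\delta')^{1/2}.$$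
So some $x\in I$ has $\int_V|g'|\,dy\le(2\delta C_S\delta'/|I|)^{1/2}=(4\delta C_S\delta'/(\kappa w))^{1/2}$, which is at most $\sigma$ if
$$4\delta C_S\delta'/(\kappa w_s)\le\sigma^2\quad\text{for all }s.\tag{S3}$$
At the endpoint of $V$ in $K$ we have $|g|\le\sigma$ by (i). Hence $|g|\le2\sigma$ on $\overline V$. So in every such $I$, and for each sign where relevant, we may fix a column $V$ with
$$|p(z)-z|\le2\sigma\quad\text{on }\overline V.\tag{3}$$

**Step 5: lower inclusion in (ii).** The slit must reach at least as far as the feet of the columns standing on its own hole. The segment $\hat s_k$ contains the points $p(z^+)$ for the columns chosen in $I_k^L$ and $I_k^R$. By (3) their real parts are at most $x_{k-1}+\kappa w+2\sigma$ and at least $x_k-\kappa w-2\sigma$, respectively, and $2\sigma\le\frac{\kappa w}2$. This gives the lower inclusion. Since $\operatorname{Im}p(z^+)=h_k$ and $|\operatorname{Im}z^+-c|\le\delta'$, we also get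
$$|h_k-c|\le\delta'+2\sigma.\tag{4}$$

**Step 6: upper inclusion in (ii).** We show $\operatorname{Re}\hat s_k\le x_k+\kappa w+2\sigma\le x_k+\frac32\kappa w$; the left side is symmetric. Suppose this fails. The idea is that $\hat s_k$ would then have to cross the image of a column, which is impossible because $p(W)$ is disjoint from $\hat S$.

*Case $k<m$.* Let $V^\pm$ be the chosen columns in $I_{k+1}^L$, with abscissae $x^\pm\in(x_k+\frac{\kappa w}2,x_k+\kappa w)$ and feet $z^\pm\in\partial D_{k+1}$. By assumption $\hat s_k$ has a point with real part $>x_k+\kappa w+2\sigma\ge x^\pm+2\sigma$. From the column in $I_k^R$ it has a point with real part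
$$\le x_k-\tfrac{\kappa w}2+2\sigma\le x_k+\tfrac{\kappa w}2-2\sigma\le x^\pm-2\sigma,$$
using $4\sigma\le\kappa w$. Hence $\hat s_k\supset[x^\pm-2\sigma,x^\pm+2\sigma]+ih_k$. Suppose $h_k\ge h_{k+1}$. The connected set $p(V^+)\cup\{p(z^+)\}$ lies in the strip $\{|\operatorname{Re}-x^+|\le2\sigma\}$ by (3). It contains $p(z^+)$ at height $h_{k+1}\le h_k$, and by (i) the image of its top point has height at least
$$c+\delta-\sigma>c+\delta'+2\sigma\ge h_k,$$
where we used $\delta'\le\delta/4$, $\sigma\le\delta/8$ and (4). So it contains a point at height $h_k$, and this point lies in $\hat s_k$. But $p(V^+)\subset p(W)$ is disjoint from $\hat S$, and $p(z^+)$ lies in $\hat s_{k+1}$, which is disjoint from $\hat s_k$. This is a contradiction. If $h_k\le h_{k+1}$, use $V^-$: the set $p(V^-)\cup\{p(z^-)\}$ has a point at height $h_{k+1}\ge h_k$ and one at height at most $c-\delta+\sigma<c-\delta'-2\sigma\le h_k$, and the same contradiction arises.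

*Case $k=m$.* Use the full column $V$ chosen in $(b+\frac{\kappa w}2,b+\kappa w)$, with abscissa $x$; recall $x_m=b$. As before $\hat s_m\supset[x-2\sigma,x+2\sigma]+ih_m$. The connected set $p(V)$ lies in $\{|\operatorname{Re}-x|\le2\sigma\}$ and contains points above and below height $h_m$. So $p(V)\cap\hat s_m\ne\emptyset$, contradicting $V\subset W$.

The length statements follow from the upper inclusion: $|\hat s_{s,k}|\le w_s+3\kappa w_s$, and summing over $k$ and $s$ gives $L(\hat S)\le(1+3\kappa)L(S)$. $\square$

## 5. Extending a minimal surface across chords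

The other ingredient extends a CMI from $X$ to the bridges. Two textbook theorems are needed.

**Fact 3 (Mergelyan's theorem).** If $P\subset\mathbb C$ is compact and $\mathbb{CP}^1\setminus P$ has finitely many components, then continuous functions on $P$ that are holomorphic in $\mathring P$ are uniform limits on $P$ of rational functions with poles at prescribed points, one in each complementary component.

**Fact 4 (Bézout identity; Rudin, *Real and Complex Analysis*, Thm. 15.15).** For $O\subset\mathbb C$ open and connected and $\varphi^1,\dots,\varphi^n$ holomorphic on $O$ there are holomorphic $g,a^k,b^k$ on $O$ with $g=\sum a^k\varphi^k$ and $\varphi^k=b^kg$.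

If the $\varphi^k$ have no common zero, then $g$ has no zero (a zero of $g$ would be a zero of all $\varphi^k=b^kg$), and $v^k=a^k/g$ satisfy $\sum v^k\varphi^k=1$.

For a compact set $A\subset\mathbb{CP}^1$ we write $\|h\|_{\mathcal C^1(A)}=\sup_A|h|+\sup_A|dh|$, with $|dh|$ measured in the spherical metric.

**Lemma 5.** Let $S,X,E,P$ be as in Section 4, $n\ge3$, $f$ a nonflat CMI from a neighborhood of $X$ to $\mathbb R^n$, and $\varepsilon>0$. There is a CMI $\hat f$ from a neighborhood of $P$ to $\mathbb R^n$ with $\|\hat f-f\|_{\mathcal C^1(X)}<\varepsilon$ and $\hat f(E)$ in the $\varepsilon$-neighborhood of $f(\partial X)$.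

The plan is to extend $\varphi$ continuously to $E$ with values in $\mathcal A_*$, to approximate by holomorphic maps, and to correct. Mergelyan approximation by itself leaves the null quadric $\mathcal A_*$ and destroys the vanishing of the real periods; Steps 2 and 3 repair these two defects.

*Proof.* Fix $z_0\in N\setminus E$ and $\delta''\in[\operatorname{dist}(z_0,S),\delta')$ so close to $\delta'$ that $f$ is defined on the connected set $O=\{\operatorname{dist}(z,S)>\delta''\}\supset X$. Since $z_0\notin O\cup P$, in the coordinate $\zeta=1/(z-z_0)$ the set $O$ is a domain in $\mathbb C_\zeta$ and $P$ is a compact subset of $\mathbb C_\zeta$. The map $\varphi=2\,\partial f/\partial\zeta:O\to\mathcal A_*$ is holomorphic and $df=\operatorname{Re}(\varphi\,d\zeta)$.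

**Step 1: continuous extension to $E$.** We extend $\varphi$ and $f$ to $E$ so that $\varphi$ stays in $\mathcal A_*$ and $df=\operatorname{Re}(\varphi\,d\zeta)$ along $E$. The chords are disjoint, and we treat one at a time. Let $e:[0,1]\to E$ be a smooth regular parametrization (in $\mathbb C_\zeta$) of a chord with endpoints $e(0),e(1)\in\partial N_s$. For small $\tau>0$ keep $\varphi,f$ on $e([0,\tau])\cup e([1-\tau,1])\subset O$. Put $I=[\tau,1-\tau]$ and let $\xi_0,\xi_1$ be the values of $\operatorname{Re}(\varphi(e)e')$ at $\tau$ and $1-\tau$. They are nonzero, being real parts of vectors in $\mathcal A_*$. There is a continuous path $b:I\to\mathbb R^n$ from $f(e(\tau))$ to $f(e(1-\tau))$ near $f(\partial N_s)$: go back along $f\circ e$ to $f(e(0))$, then along $f(\partial N_s)$ to $f(e(1))$, then to $f(e(1-\tau))$.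

*Claim.* The path $b$ is a uniform limit of $\mathcal C^2$ curves $\gamma$ on $I$ with the same endpoints, with $\gamma'=\xi_0,\xi_1$ at the two ends, and with $\gamma'\ne0$ everywhere.

Approximate $b$ by a polynomial curve and add a small affine map to correct the end values. Then add smooth functions that vanish at both ends, are supported near one end, have arbitrarily small sup norm and have the required derivative at that end (for instance $(t-\tau)\,\theta((t-\tau)/\eta_0)\,\xi$ with a cutoff $\theta$ equal to $1$ near $0$ and $\eta_0$ small). This yields a $\mathcal C^2$ curve $\beta$ close to $b$ with the prescribed end data. Since $\xi_0,\xi_1\ne0$, there is $\eta>0$ with $\beta'\ne0$ on the two closed end intervals of $I$ of length $2\eta$. Choose a smooth real $\chi$ with compact support in $\mathring I$ and $\chi'>0$ on $I_0=[\tau+\eta,1-\tau-\eta]$. The set $\{-\beta'(t)/\chi'(t):t\in I_0\}$ is a $\mathcal C^1$ image of an interval in $\mathbb R^n$, hence a null set. For small $\mathsf w\in\mathbb R^n$ outside it, $\gamma=\beta+\chi\mathsf w$ has $\gamma'\ne0$ on $I_0$; off $I_0$ also $\gamma'\ne0$, because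 $|\beta'|$ is bounded below there and $\mathsf w$ is small. The end data are unchanged. This proves the claim.

We now choose the imaginary part. Over $I$, the unit vectors orthogonal to $\gamma'$ form a trivial bundle with fiber $S^{n-2}$, which is connected because $n\ge3$. At the two ends the vector $\nu=-\operatorname{Im}(\varphi(e)e')$ is orthogonal to $\gamma'$ and $|\nu|=|\gamma'|$. Hence there is a continuous field $\nu\perp\gamma'$ with $|\nu|=|\gamma'|$ on $I$ having these end values, that is, $\gamma'-i\nu=\varphi(e)e'$ at both ends. Put
$$\varphi(e(t))=\frac{\gamma'(t)-i\nu(t)}{e'(t)}\in\mathcal A_*,\qquad f(e(t))=\gamma(t)\qquad(t\in I).$$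
We obtain continuous $\varphi:P\to\mathcal A_*$ and $f:P\to\mathbb R^n$, unchanged on $X$, with $df=\operatorname{Re}(\varphi\,d\zeta)$ on $X$ and along $E$. If $\tau$ is small and $\gamma$ is close to $b$, then $f(E)$ lies in the $\varepsilon/2$-neighborhood of $f(\partial X)$.

**Step 2: holomorphic approximation with values in $\mathcal A_*$.** We approximate $\varphi$ on $P$ by rational maps and push them back into $\mathcal A_*$ along a direction $v$ transverse to the quadric. By Fact 4 there is a holomorphic $v:O\to\mathbb C^n$ with $v\cdot\varphi=1$ on $O$ (for the original $\varphi$). Restrict $v$ to $X$. On each chord let $v_0$ be a continuous map with the endpoint values of $v$ and put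
$$v=v_0+(1-v_0\cdot\varphi)\,\bar\varphi/|\varphi|^2 .$$
At the endpoints $v_0\cdot\varphi=1$, so $v$ is continuous on $P$; it is holomorphic in $\mathring P=\mathring X$; and $v\cdot\varphi=1$ on $P$. By Fact 3 there are rational maps $R_\nu\to\varphi$ and $v_\nu\to v$ uniformly on $P$, with poles off $P$. We look for $c_\nu$ with $R_\nu+c_\nu v_\nu$ null, that is, $R_\nu\cdot R_\nu+2c_\nu\beta_\nu+c_\nu^2\,v_\nu\cdot v_\nu=0$ with $\beta_\nu=v_\nu\cdot R_\nu$. The small root is
$$c_\nu=\frac{-R_\nu\cdot R_\nu}{\beta_\nu+\sqrt{\beta_\nu^2-(R_\nu\cdot R_\nu)(v_\nu\cdot v_\nu)}} ,\qquad \varphi_\nu=R_\nu+c_\nu v_\nu .$$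
On $P$ we have $\beta_\nu\to1$ and $R_\nu\cdot R_\nu\to0$ uniformly, and $v_\nu\cdot v_\nu$ is bounded. So for large $\nu$ the principal root is defined and $c_\nu$ is holomorphic near $P$, $c_\nu\to0$ uniformly on $P$, and $\varphi_\nu\cdot\varphi_\nu=0$. Hence $\varphi_\nu$ is holomorphic near $P$ with values in $\mathcal A_*$, and $\varphi_\nu\to\varphi$ uniformly on $P$.

**Step 3: multipliers that move the periods.** To integrate, we need vanishing real periods, and for this we deform $\varphi_\nu$ by complex orthogonal matrices, which preserve $\mathcal A_*$. Let $G_1,\dots,G_q$ be the components of $\mathbb{CP}^1\setminus P$, that is, the domains $G_{s,k}$; here $q\ge2$. For $j<q$ let $\gamma_j\subset\partial G_j\cap\partial N$ be an open arc free of chord endpoints; it lies in no other $\partial G_i$. Let $\omega$ be a small open arc in $\partial G_q\cap\partial N$ whose closure is free of chord endpoints, and put $\Gamma_0=(\partial X\cup E)\setminus\omega$. The components of $\mathbb{CP}^1\setminus\Gamma_0$ are $G_1,\dots,G_{q-1}$ and $\mathring X\cup\omega\cup G_q$. The compact set $\Gamma_0$ has empty interior.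 By Fact 3, with poles at one point of each $G_i$, $i\le q$, rational functions with poles off $P$ are dense in the continuous functions on $\Gamma_0$. (Opening the boundary at $\omega$ is what allows us to avoid poles in $X$.) All $\partial G_j$ with $j<q$ lie in $\Gamma_0$, and we put
$$\mathcal P(\varphi)=\Big(\int_{\partial G_j}\varphi\,d\zeta\Big)_{j<q}\in(\mathbb C^n)^{q-1}.$$

For $z\in\mathcal A_*$ we have $\{Az:A\in\mathfrak{so}(n,\mathbb C)\}=z^\perp:=\{u:u\cdot z=0\}$. Indeed $Az\cdot z=0$ for skew $A$. Conversely, for $u\in z^\perp$ choose $b$ with $b\cdot z=1$ and let $A=ub^T-bu^T$; then $Az=u(b\cdot z)-b(u\cdot z)=u$. Since $f$ is nonflat and $\gamma_j\subset O$, there are $y,y'\in\gamma_j$ such that $\varphi(y),\varphi(y')$ are not collinear. Then $\varphi(y)^\perp$ and $\varphi(y')^\perp$ are distinct hyperplanes, their sum is $\mathbb C^n$, and $\mathbb C^n$ has a basis of vectors of the forms $A\varphi(y)$ and $A'\varphi(y')$ with $A,A'\in\mathfrak{so}(n,\mathbb C)$.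

Let $g$ be a continuous function with compact support in $\gamma_j$ concentrated near $y$ (or $y'$), with $\int g\,d\zeta=1$ and $\int|g||d\zeta|$ bounded; such $g$ is a narrow real bump in a parameter divided by the derivative of the parametrization. Then $\int_{\partial G_j}gA\varphi\,d\zeta$ is close to $A\varphi(y)$ (respectively $A\varphi(y')$), and the integrals over the other $\partial G_i$, $i<q$, are zero. So, with $M=n(q-1)$, there are continuous $g_1,\dots,g_M$ on $\Gamma_0$ and $A_1,\dots,A_M\in\mathfrak{so}(n,\mathbb C)$ such that the vectors
$$\Big(\int_{\partial G_j}g_kA_k\varphi\,d\zeta\Big)_{j<q},\quad k\le M,\qquad\text{form a basis of }(\mathbb C^n)^{q-1}.$$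
Being a basis is an open condition, so by the density above the $g_k$ may be taken rational with poles off $P$.

**Step 4: killing the period defect.** For $t\in\mathbb C^M$ define
$$\Phi_{\nu,t}=\Big(\prod_k\exp(t_kg_kA_k)\Big)\varphi_\nu,\qquad Q_\nu(t)=\mathcal P(\Phi_{\nu,t}),$$
and $\Phi_t$, $Q(t)$ in the same way with $\varphi$ in place of $\varphi_\nu$. The exponentials are complex orthogonal, so the $\Phi$'s take values in $\mathcal A_*$. We have $Q_\nu\to Q$ uniformly on $|t|\le1$, and $Q$ is holomorphic with $Q(0)=\mathcal P(\varphi)$ and $Q'(0)$ invertible, since its columns are the basis of Step 3. Put $T_\nu(t)=t-Q'(0)^{-1}(Q_\nu(t)-Q(0))$. The map $t\mapsto t-Q'(0)^{-1}(Q(t)-Q(0))$ vanishes to second order at $0$. So for small $r\in(0,1)$ it has norm at most $r/2$ on $|t|\le r$, and for $\nu$ large $T_\nu$ maps the ball $|t|\le r$ into itself. By Brouwer's theorem it has a fixed point there, that is, a point $t_\nu$ with $Q_\nu(t_\nu)=Q(0)=\mathcal P(\varphi)$. As $r$ is arbitrary, we may take $t_\nu\to0$. Let $\tilde\varphi=\Phi_{\nu,t_\nu}$ with $\nu$ large. It is holomorphic near $P$ with values in $\mathcal A_*$,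 it is uniformly close to $\varphi$ on $P$, and
$$\operatorname{Re}\mathcal P(\tilde\varphi)=\operatorname{Re}\mathcal P(\varphi)=0,$$
because $f$ is single-valued on $P$ and $df=\operatorname{Re}(\varphi\,d\zeta)$ along each $\partial G_j$.

**Step 5: integration.** Let $Y$ be the complement of discs $D_j$ with $\overline D_j\subset G_j$, of the form used in Section 4 with $r$ so close to $1$ that $z_0\notin Y$ and $\tilde\varphi$ is holomorphic with values in $\mathcal A_*$ near $Y$. The curves $\partial D_1,\dots,\partial D_q$ generate $H_1(Y)$, and their sum, suitably oriented, is zero, so the first $q-1$ of them suffice; $\partial G_j$ is homologous to $\partial D_j$ in $Y$. So $\operatorname{Re}(\tilde\varphi\,d\zeta)$ has no periods on $Y$, and with $x_0\in X$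
$$\hat f=f(x_0)+\operatorname{Re}\int_{x_0}\tilde\varphi\,d\zeta$$
is a well-defined CMI near $P$. Points of $P$ are joined to $x_0$ by paths in $P$ of bounded $\zeta$-length, so $\hat f$ is $\mathcal C^0$-close to $f$ on $P$; since $d\hat f-df=\operatorname{Re}((\tilde\varphi-\varphi)\,d\zeta)$, it is $\mathcal C^1$-close to $f$ on $X$. Together with $f(E)$ lying in the $\varepsilon/2$-neighborhood of $f(\partial X)$, this gives both assertions. $\square$

## 6. Inductive construction of the slit domains

Fix $\ell$ and $\vartheta$ as in Theorem 3 and put $\kappa_i=2^{-i-4}\vartheta$, $i\ge0$. Then $\kappa_i<\frac14$, $\sum3\kappa_i=\frac38\vartheta$ and $\prod(1+3\kappa_i)\le e^{3\vartheta/8}\le1+\vartheta$, since $e^x\le1+2x$ for $0\le x\le1$.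

We start with $S_0=[0,\ell]$ and the maps $f_0,F_0$ of Proposition 1 on $U_0=\mathbb{CP}^1\setminus S_0$.

**The data at stage $i$.** Given are $S_i$ with $N_i$ components; $U_i=\mathbb{CP}^1\setminus S_i$; bounded complete nonflat CMIs $f_i:U_i\to\mathbb R^3$ and $F_i:U_i\to\mathbb R^5$, with $F_i$ injective. For $i\ge1$ we are also given from stage $i-1$: a compact $Y_{i-1}$ with $W_{i-1}=\mathring Y_{i-1}$, a biholomorphism $p_{i-1}:W_{i-1}\to U_i$ fixing $\infty$, and a compact $K_{i-1}\subset W_{i-1}$; and $F_i\circ p_{i-1}$ extends to an injective continuous map on $Y_{i-1}$. Write $\psi_j=p_j|_{K_j}$. Choose successively the following.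

**Choice 1: $\delta_i$ and $K_i$.** This fixes the part of $U_i$ that will be preserved from now on. Choose $\delta_i>0$ with $N_i\delta_i\le2^{-i}$ and with disjoint $4\delta_i$-neighborhoods of the components of $S_i$, such that for $K_i=\{\operatorname{dist}(\cdot,S_i)\ge\delta_i\}$ we have $\psi_{i-1}(K_{i-1})\subset\mathring K_i$ (if $i\ge1$), and the distance from $\infty$ to $\partial K_i$ in each of the metrics $f_i^*ds^2$, $F_i^*ds^2$ exceeds $i$. All this holds for small $\delta_i$: the set $\psi_{i-1}(K_{i-1})$ is compact in $U_i$, and so is the closed ball of radius $i$ about $\infty$ for each of these complete metrics (Hopf–Rinow). For $j\le i$ put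
$$\Psi_{i,j}=\psi_{i-1}\circ\cdots\circ\psi_j:K_j\to K_i\quad(\Psi_{i,i}=\mathrm{id}),\qquad K_j^i=\Psi_{i,j}(K_j).$$

**Choice 2: the stability constant $c_i$.** It ensures that maps $\mathcal C^1$-close to $f_i,F_i$ on $K_i$ inherit their good properties. Choose $c_i>0$ such that every $h$ of class $\mathcal C^1$ near $K_i$ with $\|h-f_i\|_{\mathcal C^1(K_i)}\le c_i$ satisfies $|dh(\xi)|\ge\frac12|df_i(\xi)|$ for all tangent vectors $\xi$ at points of $K_i$; and likewise for $F_i$, where in addition $h$ is injective on $K_i$. For $i=0$ take $c_0$ also so small that CMIs $h$ with this property are nonflat; this is possible because noncollinearity of two values of $\varphi$ is an open condition. The bound on $|dh|$ is possible because $f_i$ is an immersion and $K_i$ is compact. Injectivity needs an argument.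

Let $d$ be the spherical distance. First, there is $c>0$ with $|F_i(x)-F_i(y)|\ge c\,d(x,y)$ on $K_i$. Otherwise there are $x_\nu\ne y_\nu$ in $K_i$ for which the ratios tend to $0$, and we may assume $x_\nu\to x$, $y_\nu\to y$. Then $F_i(x)=F_i(y)$, so $x=y$; but in a coordinate disc about $x$ the $\mathcal C^1$ immersion $F_i$ satisfies $|F_i(x_\nu)-F_i(y_\nu)|\ge c''|x_\nu-y_\nu|$ with some $c''>0$ for large $\nu$, a contradiction. Second, there is $c'$ such that any $x,y\in K_i$ are joined in $K_i$ by a path of length at most $c'd(x,y)$. Indeed $K_i$ is a compact connected domain with $\mathcal C^1$ boundary, so each of its points has a neighborhood in $K_i$ that is bi-Lipschitz to a disc or a half-disc, and these are convex. Finitely many such neighborhoods cover $K_i$; two points closer than a Lebesgue number of the cover lie in a common one, and two points further apart are joined by a path of length bounded by a fixed number. Hence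
$$|(h-F_i)(x)-(h-F_i)(y)|\le c'\|h-F_i\|_{\mathcal C^1(K_i)}\,d(x,y),$$
and $h$ is injective on $K_i$ as soon as $c'c_i<c$.

**Choice 3: the gap $e_i$ ($i\ge1$).** It will make $F$ a homeomorphism onto its image. Put
$$e_i=\operatorname{dist}\big(F_i(K_{i-1}^i),\,F_i(U_i\setminus K_i)\big).$$
This is positive: $p_{i-1}^{-1}(\mathring K_i)$ is an open set containing $K_{i-1}$ and disjoint from $p_{i-1}^{-1}(U_i\setminus K_i)$. So the closure of the latter in $Y_{i-1}$ is a compact set disjoint from the compact set $K_{i-1}$, and the extension of $F_i\circ p_{i-1}$ is injective and continuous on $Y_{i-1}$; the images of the two compact sets are disjoint and compact.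

**Choice 4: the tolerance.** Put $\varepsilon_i=2^{-i-2}\min(1,e_1,\dots,e_i)$, with $\varepsilon_0=\frac14$.

**Choice 5: the number of pieces.** Choose $m_i\ge2$ with $\kappa_iw_s\le\delta_i$ and $(1+3\kappa_i)w_s\le2^{-i-1}$ for all components $s$ of $S_i$, where $w_s=|s|/m_i$.

**Choice 6: the size of the re-embedding.** Choose $\sigma_i\le2^{-i-1}/N_i$ satisfying the conditions of Lemma 4 for $(S_i,\delta_i,\kappa_i,m_i)$; then choose $\delta_i'\leq\delta_i/4$ smaller than the $\delta^*$ that Lemma 4 gives. This defines $X_i\supset K_i$, $E_i$ and $P_i$ as in Section 4.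

**Choice 7: the new surface.** Lemma 5 gives CMIs $\hat f_i,\hat F_i$ near $P_i$. Take an admissible $Y_i$ very close to $P_i$, inside both neighborhoods, and let $W_i=\mathring Y_i$. By Fact 1 there are continuous maps $\tilde f_i,\tilde F_i$ on $Y_i$, uniformly close to $\hat f_i,\hat F_i$, which are complete CMIs on $W_i$, with $\tilde F_i$ injective on $Y_i$.

**Choice 8: flattening.** Let $p_i:W_i\to U_{i+1}=\mathbb{CP}^1\setminus S_{i+1}$ be the normalized slit map, and put $f_{i+1}=\tilde f_i\circ p_i^{-1}$, $F_{i+1}=\tilde F_i\circ p_i^{-1}$.

**The estimates.** If all approximations in Choice 7 are close enough, then for $f$, and likewise for $F$: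
$$|f_{i+1}\circ p_i-f_i|<\varepsilon_i\quad\text{on }X_i;\tag{5}$$
$$f_{i+1}\big(p_i(W_i\setminus X_i)\big)\ \text{lies in the }\varepsilon_i\text{-neighborhood of }f_i(\partial X_i);\tag{6}$$
$$\|f_{i+1}\circ\Psi_{i+1,j}-f_i\circ\Psi_{i,j}\|_{\mathcal C^1(K_j)}<2^{-i-2}c_j\quad\text{for all }j\le i.\tag{7}$$
Note that $f_{i+1}\circ p_i=\tilde f_i$ on $W_i$, which gives (5). For (6): when $Y_i$ is close to $P_i$, the set $W_i\setminus X_i$ lies in a small neighborhood of $\partial X_i\cup E_i$, and $\hat f_i(\partial X_i\cup E_i)$ is close to $f_i(\partial X_i)$ by Lemma 5. For (7): $f_{i+1}\circ\Psi_{i+1,j}=\tilde f_i\circ\Psi_{i,j}$. Uniform closeness of the harmonic maps $\tilde f_i$ and $\hat f_i$ on $Y_i\supset X_i$ gives $\mathcal C^1$-closeness on the compact $K_i\subset\mathring X_i$, and $\hat f_i$ is $\mathcal C^1$-close to $f_i$ on $X_i$. The finitely many maps $\Psi_{i,j}:K_j\to K_i$, $j\le i$, are fixed before Choice 7, so composing with them is harmless.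

**The induction continues.** The maps $f_{i+1},F_{i+1}$ are complete CMIs because $p_i$ is biholomorphic, and $F_{i+1}$ is injective with $F_{i+1}\circ p_i$ extending to the injective map $\tilde F_i$ on $Y_i$. By (5) and (6) they are bounded. By (7) with $j=0$ at all stages up to $i$, the CMI $f_{i+1}\circ\Psi_{i+1,0}$ is within $c_0$ of $f_0$ in $\mathcal C^1(K_0)$, so it is nonflat, and hence so is $f_{i+1}$; the same holds for $F_{i+1}$. Thus stage $i+1$ can be carried out.

**What Lemma 4 records.** With $L_i=L(S_i)$:
$$|p_i(z)-z|\le\sigma_i\ \text{ on }K_i\setminus\{\infty\};\qquad |s|\le2^{-i-1}\ \text{ for components }s\text{ of }S_{i+1};\qquad L_i\le(1+\vartheta)\ell,\tag{8}$$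
the last because $L_{i+1}\le(1+3\kappa_i)L_i$ and $L_0=\ell$. By the lower inclusion in Lemma 4(ii), for each component $s$ of $S_i$ at most $m_i\cdot3\kappa_iw_s=3\kappa_i|s|$ of $\operatorname{Re}s$ is not covered by $\operatorname{Re}S_{i+1}$. So, with $|\cdot|$ Lebesgue measure on $\mathbb R$,
$$|\operatorname{Re}S_i\setminus\operatorname{Re}S_{i+1}|\le3\kappa_iL_i.\tag{9}$$

## 7. The limit domain and the limit immersions

**Step 1: the domain $\Omega$.** We compose all the re-embeddings. For $z\in K_j\setminus\{\infty\}$ we have $\Psi_{i,j}(z)\in K_i$, so by (8) $|\Psi_{i+1,j}(z)-\Psi_{i,j}(z)|\le\sigma_i$. Hence $\Psi_{i,j}(z)-z$, which is holomorphic near $\infty$ and zero at $\infty$, converges uniformly on $K_j$. The limit $\Psi_j=\lim_i\Psi_{i,j}$ is holomorphic in $\mathring K_j$, $\Psi_j(\infty)=\infty$, $\Psi_j=\Psi_{j+1}\circ\psi_j$, and, since $N_k$ is nondecreasing,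
$$|\Psi_j-\mathrm{id}|\le\tau_j:=\sum_{k\ge j}\sigma_k\le2^{-j}/N_j\quad\text{on }K_j\setminus\{\infty\}.\tag{10}$$
The set $\mathring K_j$ is connected and $\Psi_j$ is nonconstant, being unbounded near $\infty$. By Hurwitz' theorem it is injective on $\mathring K_j\setminus\{\infty\}$, where it is finite; as $\Psi_j(\infty)=\infty$, it is injective on $\mathring K_j$. Because $p_j(K_j)\subset\mathring K_{j+1}$, the formula $\Psi_j=\Psi_{j+1}\circ p_j$ extends $\Psi_j$ to a holomorphic injective map on a neighborhood of $K_j$. Put
$$\Omega=\bigcup_j\Psi_j(K_j),\qquad C=\mathbb{CP}^1\setminus\Omega.$$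
Since $\Psi_j(K_j)=\Psi_{j+1}(\psi_j(K_j))\subset\Psi_{j+1}(\mathring K_{j+1})$, the set $\Omega$ is a domain containing $\infty$, exhausted by the compacts $\Psi_j(K_j)$, and $C$ is a compact subset of $\mathbb C$.

**Step 2: the maps $f$ and $F$.** By (7), $f_i\circ\Psi_{i,j}$ converges in $\mathcal C^1(K_j)$ to a map $g_j$ with
$$\|g_j-f_j\|_{\mathcal C^1(K_j)}\le\sum_{i\ge j}2^{-i-2}c_j<c_j,$$
and $g_{j+1}\circ\psi_j=g_j$. The formula $g_{j+1}\circ p_j$ extends $g_j$ to a neighborhood of $K_j$, so Choice 2 applies to it. By the relation between $g_{j+1}$ and $g_j$, the map $f:=g_j\circ\Psi_j^{-1}$ on $\Psi_j(K_j)$ is well defined on $\Omega$. It is harmonic and conformal as a $\mathcal C^1$ limit, and an immersion since $|dg_j|\ge\frac12|df_j|$. In the same way we get a CMI $F:\Omega\to\mathbb R^5$, which is injective because it is injective on every $\Psi_j(K_j)$.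

**Step 3: boundedness.** By (5) and (6), $f_{i+1}(U_{i+1})=\tilde f_i(W_i)$ lies in the $\varepsilon_i$-neighborhood of $f_i(U_i)$. Since $\sum\varepsilon_i<\infty$ and $f_0$ is bounded, the $f_i$ are uniformly bounded, and so $f$ is bounded. Likewise for $F$.

**Step 4: completeness.** A path in $K_j$ from $\infty$ to $\partial K_j$ has $f_j$-length at least $j$ by Choice 1, hence $g_j$-length at least $j/2$ by Choice 2. Let a divergent path in $\Omega$ be given, and precede it by a path of finite length in $\Omega$ from $\infty$ to its initial point. The resulting path starts in $\Psi_j(\mathring K_j)$ and leaves the compact set $\Psi_j(K_j)$, for every $j$, so an initial part of it runs in $\Psi_j(K_j)$ from $\infty$ to $\Psi_j(\partial K_j)$ and has $f$-length at least $j/2$. As $j$ is arbitrary, the length is infinite. The same holds for $F$.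

**Step 5: $F$ is a homeomorphism onto its image.** We show that points far out in $\Omega$ are not mapped close to images of points in a fixed compact set. For $i\le k$,
$$F_{k+1}(U_{k+1}\setminus K_i^{k+1})\subset\varepsilon_k\text{-neighborhood of }F_k(U_k\setminus K_i^k).\tag{11}$$
Indeed $U_{k+1}\setminus K_i^{k+1}=p_k(W_k\setminus K_i^k)$, and $W_k\setminus K_i^k=(X_k\setminus K_i^k)\cup(W_k\setminus X_k)$. On the first set use (5), on the second (6), noting that $\partial X_k\subset U_k\setminus K_k\subset U_k\setminus K_i^k$.

A point of $\Omega\setminus\Psi_i(K_i)$ has the form $\Psi_k(z)$ with $k>i$ and $z\in K_k\setminus K_i^k$, as $\Psi_k(K_i^k)=\Psi_i(K_i)$. By (5), applied at the points $\Psi_{l,k}(z)\in K_l\subset X_l$, we have $|F(\Psi_k(z))-F_k(z)|\le\sum_{l\ge k}\varepsilon_l$. Applying (11) repeatedly, from $k$ down to $i$ (recall $K_i^i=K_i$), we see that $F(\Omega\setminus\Psi_i(K_i))$ lies in the closed $(\sum_{l\ge i}\varepsilon_l)$-neighborhood of $F_i(U_i\setminus K_i)$. On the other hand, again by (5), $F(\Psi_{i-1}(K_{i-1}))=F(\Psi_i(K_{i-1}^i))$ lies in the closed $(\sum_{l\ge i}\varepsilon_l)$-neighborhood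 of $F_i(K_{i-1}^i)$. For $i\ge1$, Choice 4 gives $\sum_{l\ge i}\varepsilon_l\le2^{-i-1}e_i\le e_i/4$. Hence
$$\operatorname{dist}\big(F(\Psi_{i-1}(K_{i-1})),\,F(\Omega\setminus\Psi_i(K_i))\big)\ge e_i/2>0.$$
So if $F(x_\nu)\to F(x)$ with $x\in\Psi_{i-1}(K_{i-1})$, then $x_\nu\in\Psi_i(K_i)$ eventually. This set is compact and $F$ is injective and continuous on it, so $x_\nu\to x$. Every $x\in\Omega$ lies in some $\Psi_{i-1}(K_{i-1})$, so $F^{-1}$ is continuous on $F(\Omega)$.

## 8. Covers and projections of the residual set

It remains to see that $C=\mathbb{CP}^1\setminus\Omega$ is a Cantor set and to prove (1).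

**Step 1: covering $C$ by small Jordan domains.** For a component $s$ of $S_i$ let $T_s=\{\operatorname{dist}(\cdot,s)<\delta_i\}$ and $J_s=\Psi_i(\partial T_s)$; these are disjoint Jordan curves in $\mathbb C$. Let $T_s^*$ be the bounded component of $\mathbb C\setminus J_s$. We claim that the $T_s^*$ are pairwise disjoint and
$$C\subset\mathbb{CP}^1\setminus\Psi_i(K_i)=\bigcup_sT_s^*.\tag{12}$$
The connected set $\Psi_i(\mathring K_i)\ni\infty$ misses all $J_s$, so it lies outside every $J_s$. Each $J_{s'}$ is in its closure, so for $s'\ne s$ the curve $J_{s'}$ lies outside $J_s$. Therefore $T_s^*$ is connected and misses $J_{s'}$: it lies either outside $J_{s'}$ or in $T_{s'}^*$, and the latter would give $J_s\subset T_{s'}^*$, which is excluded. So the $T_s^*$ are disjoint.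

Next, we determine the components of $\mathbb{CP}^1\setminus\bigcup_sJ_s$. The set $\Psi_i(\mathring K_i)$ is open and connected, and it is relatively closed there because $\Psi_i(K_i)=\Psi_i(\mathring K_i)\cup\bigcup_sJ_s$ is compact; so it is a component. Each $T_s^*$ is a component too, being open and connected with boundary $J_s$. There are no others. Let $V$ be a component. Its boundary is nonempty and contains a point $q$ of some $J_s$. Since $\Psi_i$ is holomorphic and injective near $K_i$, the point $q$ has arbitrarily small neighborhoods that $J_s$ cuts into two connected halves, both missing all the $J$'s, one of which lies in $\Psi_i(\mathring K_i)$. As $q\in J_s=\partial T_s^*$ and $T_s^*$ is disjoint from $\Psi_i(\mathring K_i)$, the other half meets $T_s^*$ and hence lies in it. Now $V$ meets one of the halves, so $V$ is $\Psi_i(\mathring K_i)$ or $T_s^*$. This proves (12).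

**Step 2: $C$ is totally disconnected, and the upper bound in (1).** By (10),
$$\operatorname{diam}T_s^*=\operatorname{diam}J_s\le|s|+2\delta_i+2\tau_i,$$
which tends to $0$ uniformly in $s$ as $i\to\infty$, by (8), Choice 1 and (10). A connected subset of $C$ lies in a single $T_s^*$ for each $i$, so it is a point; $C$ is totally disconnected. Moreover, using $N_i\delta_i\le2^{-i}$ and $N_i\tau_i\le2^{-i}$,
$$\mathcal H^1(C)\le\liminf_i\sum_s\operatorname{diam}T_s^*\le\liminf_i\big(L_i+2N_i(\delta_i+\tau_i)\big)\le\liminf_i\big(L_i+4\cdot2^{-i}\big)\le(1+\vartheta)\ell.$$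
In particular $C$ has zero area.

**Step 3: $C$ is a Cantor set.** The domain $\Omega$ carries the bounded complete CMI $f$, so by Lemma 2 the compact set $C$ is nonempty and has no isolated point. It is perfect, and by Step 2 it is totally disconnected.

**Step 4: the lower bound in (1).** We show that the projection of $C$ to the real axis contains almost all of $[0,\ell]$ in measure. Let $B=\bigcap_i\operatorname{Re}S_i$. A point of $\operatorname{Re}S_0=[0,\ell]$ not in $B$ lies in $\operatorname{Re}S_i\setminus\operatorname{Re}S_{i+1}$ for some $i$. So by (9) and $L_i\le(1+\vartheta)\ell\le\frac32\ell$,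
$$|B|\ge\ell-\sum_i3\kappa_iL_i\ge\ell-\tfrac38\vartheta\cdot\tfrac32\ell\ge(1-\vartheta)\ell .$$
Let $x\in B$ and choose $z_i\in S_i$ with $\operatorname{Re}z_i=x$. We look for a limit point of $(z_i)$ and show that it is in $C$.

*The $z_i$ are bounded.* Choose $\rho_0$ with $\{|z|\ge\rho_0\}\cup\{\infty\}\subset K_0$. The open set $V=\Psi_{i,0}(\{|z|>\rho_0\}\cup\{\infty\})$ contains $\infty$, and its boundary lies in $\Psi_{i,0}(\{|z|=\rho_0\})\subset\{|w|\le\rho_0+1\}$, since $|\Psi_{i,0}-\mathrm{id}|\le\tau_0\le1$ off $\infty$. The connected set $\{|w|>\rho_0+1\}\cup\{\infty\}$ misses $\partial V$ and meets $V$, so it lies in $V$. As $V\subset K_i$ is disjoint from $S_i$, we get $S_i\subset\{|w|\le\rho_0+1\}$.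

*A limit point lies in $C$.* Let $z$ be a limit point of $(z_i)$; then $\operatorname{Re}z=x$. Suppose $z\in\Omega$. Then a closed disc $\overline B(z,r)$ lies in $\Psi_j(\mathring K_j)$ for some $j$. Put $Q=\Psi_j^{-1}(B(z,r))$; its closure is a compact subset of $\mathring K_j$ not containing $\infty$. For large $i$ and $w\in B(z,r/2)$ we have
$$|\Psi_j-w|>r/2>|\Psi_{i,j}-\Psi_j|\quad\text{on }\partial Q,$$
and $\Psi_j-w$ has exactly one zero in $Q$. By Rouché's theorem $w\in\Psi_{i,j}(Q)$. Hence $B(z,r/2)\subset\Psi_{i,j}(K_j)\subset K_i$ for all large $i$, and $K_i$ is disjoint from $S_i$. This contradicts $z_i\in S_i\cap B(z,r/2)$ for infinitely many $i$. So $z\in C$.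

Therefore $\operatorname{Re}C\supset B$. Since $\operatorname{Re}$ does not increase distances, $\mathcal H^1(C)\ge|B|\ge(1-\vartheta)\ell$, which completes the proof of (1).

So $C$ is a Cantor set satisfying (1), and $\mathbb{CP}^1\setminus C=\Omega$ carries the complete CMI $f:\Omega\to\mathbb R^3$ with bounded image and the complete conformal minimal embedding $F:\Omega\to\mathbb R^5$ with bounded image. This proves Theorem 3, and since $C$ has zero area, both (a) and (b) have the answer yes. $\blacksquare$
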